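# Averaging a Liouville equation: a sharp inequality for the means of $[\gamma(t),\gamma(t+\alpha)]$

## Unit-Wronskian curves, and the case $f(t+\alpha)=f(t)+\alpha$

For vectors $u,v\in\mathbb R^2$ write $[u,v]$ for the determinant of the matrix with columns $u,v$. It is twice the signed area of the triangle with vertices $0,u,v$.

**Definition (admissible curve).** A smooth $2\pi$-periodic curve $\gamma:\mathbb R\to\mathbb R^2\setminus\{0\}$ is admissible if it is simple on $[0,2\pi)$, star-shaped with respect to the origin, winds exactly once around the origin, and satisfies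
$$\gamma(t+\pi)=-\gamma(t),\qquad [\gamma(t),\gamma'(t)]=1\qquad\text{for all }t.$$

The second condition is the unit Wronskian condition: equal times sweep equal areas, so $t$ is the centro-affine analog of arc length. In polar form $\gamma=r(\cos f,\sin f)$ we have $[\gamma,\gamma']=r^2f'$, so the condition says $f'>0$ and $r=f'^{-1/2}$. Central symmetry makes $f(t+\pi)-f(t)$ a constant odd multiple of $\pi$, and winding once makes it $\pi$. So admissible curves are exactly
$$\gamma(t)=f'(t)^{-1/2}(\cos f(t),\sin f(t)),\qquad f'>0,\quad f(t+\pi)=f(t)+\pi. \tag{1}$$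
Conversely, any such smooth $f$ gives an admissible curve, since its angle increases strictly and by exactly $2\pi$ over a period.

Example: $\gamma(t)=(\lambda\cos t,\lambda^{-1}\sin t)$ with $\lambda>0$ has $[\gamma,\gamma']=\cos^2t+\sin^2t=1$. It traces a *central ellipse*, that is, an ellipse centered at the origin.

For $\alpha\in(0,\pi)$ put
$$y(t,\alpha)=[\gamma(t),\gamma(t+\alpha)]=\frac{\sin\big(f(t+\alpha)-f(t)\big)}{\sqrt{f'(t)f'(t+\alpha)}},\qquad \langle h\rangle=\frac1\pi\int_0^\pi h(t)\,dt,\qquad I(\alpha)=\langle y(\cdot,\alpha)\rangle. \tag{2}$$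
Since $f$ is increasing and $f(t+\pi)=f(t)+\pi$, we have $0<f(t+\alpha)-f(t)<\pi$, so $y>0$. Also $y$ is smooth, and $\pi$-periodic in $t$ because both vectors change sign under $t\mapsto t+\pi$. For the ellipse above, $y(t,\alpha)=\cos t\sin(t+\alpha)-\sin t\cos(t+\alpha)=\sin\alpha$ for every $t$.

The problem, from Serge Tabachnikov, "Variations on R. Schwartz's inequality for the Schwarzian derivative", arXiv:1006.1339 (2010), is a conjecture to prove or disprove: for every $\alpha\in(0,\pi)$ one has $I(\alpha)\ge\sin\alpha$, with equality only for central ellipses. In plain words: among all admissible curves, do ellipses minimize the average area of the triangle spanned by $\gamma(t)$ and $\gamma(t+\alpha)$? We shall see that the answer is yes.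

**An easy case.** Fix $\alpha$ and suppose $f(t+\alpha)=f(t)+\alpha$ for all $t$. For instance, if $\alpha=j\pi/k$, take $f(t)=t+\varepsilon\sin 2kt$ with $0<2k\varepsilon<1$. Then $f'(t+\alpha)=f'(t)$ and
$$y(t,\alpha)=\frac{\sin\alpha}{f'(t)},\qquad \langle f'\rangle=\frac{f(\pi)-f(0)}\pi=1.$$
Jensen's inequality, applied to the convex function $x\mapsto -\log x$, gives
$$\langle\log y\rangle=\log\sin\alpha-\langle\log f'\rangle\ \ge\ \log\sin\alpha-\log\langle f'\rangle=\log\sin\alpha .$$
So the *geometric* mean of $y$ is already at least $\sin\alpha$, and $I(\alpha)=\langle e^{\log y}\rangle\ge e^{\langle\log y\rangle}\ge\sin\alpha$ by Jensen again.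

What changes in general? The numerator in (2): the angle gap $f(t+\alpha)-f(t)$ is no longer constant.

## A variable angle gap: one gain and one loss

Write $\Delta(t)=f(t+\alpha)-f(t)$. Since $f(t)-t$ is $\pi$-periodic, $\langle\Delta\rangle=\alpha$ and $\langle\log f'(t+\alpha)\rangle=\langle\log f'\rangle$. So in general
$$\langle\log y\rangle=\langle\log\sin\Delta\rangle-\langle\log f'\rangle. \tag{3}$$
The natural move is to repeat Jensen. The second term behaves as before: $-\langle\log f'\rangle\ge0$. But $\log\sin$ is *concave* on $(0,\pi)$, so Jensen gives $\langle\log\sin\Delta\rangle\le\log\sin\alpha$, in the wrong direction. The first term is a loss, the second a gain, and this is where the easy argument stops.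

How close is the competition? Take $f(t)=t+\varepsilon\sin 2nt$ with an integer $n\ge1$ and expand (3) for small $\varepsilon$. With $a=\sin 2n(t+\alpha)-\sin 2nt$ we have $\Delta=\alpha+\varepsilon a$, $\langle a\rangle=0$, $\langle a^2\rangle=1-\cos2n\alpha=2\sin^2n\alpha$. Since $(\log\sin)''=-1/\sin^2$,
$$\langle\log\sin\Delta\rangle=\log\sin\alpha-\varepsilon^2\frac{\sin^2n\alpha}{\sin^2\alpha}+O(\varepsilon^3),\qquad -\langle\log f'\rangle=\tfrac12\langle(2n\varepsilon\cos2nt)^2\rangle+O(\varepsilon^3)=n^2\varepsilon^2+O(\varepsilon^3).$$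
Therefore
$$\langle\log y\rangle-\log\sin\alpha=\varepsilon^2\Big(n^2-\frac{\sin^2n\alpha}{\sin^2\alpha}\Big)+O(\varepsilon^3). \tag{4}$$
The bracket is $\ge0$, because $|\sin n\alpha|\le n\sin\alpha$ (by induction, $|\sin(n+1)\alpha|\le|\sin n\alpha|+\sin\alpha$). But it tends to $0$ as $\alpha\to0$: loss and gain cancel in the limit, so crude separate estimates will not do.

Formula (4) also shows that central symmetry matters. Give it up, keep only $f(t+2\pi)=f(t)+2\pi$, average over $[0,2\pi]$, and take $f(t)=t+\varepsilon\sin t$. The same computation holds with $n=\frac12$, and the bracket becomes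
$$\frac14-\frac{\sin^2(\alpha/2)}{\sin^2\alpha}=\frac14\Big(1-\frac1{\cos^2(\alpha/2)}\Big)<0 .$$
Now the loss wins. A proof must use $f(t+\pi)=f(t)+\pi$ in an essential way, which no argument at a single $\alpha$ with only $\langle f'\rangle=1$ and $\langle \Delta\rangle=\alpha$ does.

A second attempt lets $\alpha$ vary. Differentiating $[\gamma,\gamma']=1$ gives $[\gamma,\gamma'']=0$, so
$$\gamma''=q\gamma \tag{5}$$
with $q$ smooth and $\pi$-periodic. Hence $y_{\alpha\alpha}=[\gamma(t),\gamma''(t+\alpha)]=q(t+\alpha)\,y$, and $I''(\alpha)=\langle q(\cdot+\alpha)\,y(\cdot,\alpha)\rangle$. This is not a closed equation: the right side involves the correlation of $q$ with $y$, about which nothing is known, and it is not controlled by $I$.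

So we look for an equation in $\alpha$ in which $q$ does not appear. Both the easy case and (3) point to $\log y$ as the quantity to average. Its model value $\log\sin\alpha$ satisfies $(\log\sin\alpha)''=-1/\sin^2\alpha=-e^{-2\log\sin\alpha}$, an equation without $q$. We shall see that $L=\log y$ satisfies the same equation *up to a total $t$-derivative*, which the average removes, and that $x\mapsto e^{-2x}$ is convex, so this time Jensen points the right way.

## The statements for geometric and power means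

Put
$$m(\alpha)=\langle\log y(\cdot,\alpha)\rangle,\qquad Y(\alpha)=e^{m(\alpha)},$$
so $Y$ is the geometric mean of $y$. Throughout, $\gamma$ is admissible.

**Theorem 1.** For every $\alpha\in(0,\pi)$: $I(\alpha)\ge Y(\alpha)\ge\sin\alpha$. If $I(\alpha_0)=\sin\alpha_0$, or merely $Y(\alpha_0)=\sin\alpha_0$, for one $\alpha_0\in(0,\pi)$, then $\gamma$ is a central ellipse. Conversely, for central ellipses $I(\alpha)=Y(\alpha)=\sin\alpha$ for all $\alpha$. In particular the conjecture holds.

For the second theorem recall that the polar body of a convex body $B$ with $0$ in its interior is $B^\circ=\{x: x\cdot z\le1\text{ for all }z\in B\}$. Example: the polar of the ellipse with semi-axes $\lambda,\lambda^{-1}$ along the coordinate axes is the ellipse with semi-axes $\lambda^{-1},\lambda$. "$\gamma$ is convex" means that $\gamma$ bounds a convex body.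

**Theorem 2.** Let $\kappa=1/Y(\pi/2)$ and $k_0=\frac1\pi\int_0^\pi[\gamma',\gamma'']\,dt$ (if $\gamma$ is convex, $k_0$ is the area of the polar body divided by $\pi$). Then $k_0\le\kappa^2\le1$, and for $0<\alpha\le\pi/2$
$$\sin\alpha\ \le\ \frac{\sin\kappa\alpha}{\kappa}\ \le\ Y(\alpha)\ \le\ S_{k_0}(\alpha),$$
where $S_k(\alpha)$ is $\frac{\sin\sqrt k\,\alpha}{\sqrt k}$, $\alpha$, $\frac{\sinh\sqrt{-k}\,\alpha}{\sqrt{-k}}$ for $k>0$, $k=0$, $k<0$ respectively. For $\alpha>\pi/2$ use $Y(\pi-\alpha)=Y(\alpha)$. Also $k_0=1$ or $\kappa=1$ only for central ellipses. The inequality $k_0\le1$ is the planar symmetric Blaschke–Santaló inequality.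

For the third, the power means are $M_p(\alpha)=\langle y^p\rangle^{1/p}$ for $p\ne0$ and $M_0=Y$. We use the textbook fact that $p\mapsto M_p$ is nondecreasing on $\mathbb R$. So $M_1=I$, $M_0=Y$, and $M_{-1}$ is the harmonic mean.

**Theorem 3.**

* (a) $M_p(\alpha)\ge\sin\alpha$ for all $p\ge0$ and $\alpha\in(0,\pi)$, with equality only for central ellipses.
* (b) If $p<-1$ and $\alpha\in(0,\pi)$ is a rational multiple of $\pi$, some admissible $\gamma$ has $M_p(\alpha)<\sin\alpha$. For $p=-1$ and such $\alpha$, equality $M_{-1}(\alpha)=\sin\alpha$ occurs for some non-ellipses.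
* (c) For $\alpha=\pi/2$: $M_p(\pi/2)\ge1$ holds for all admissible $\gamma$ if and only if $p\ge-1$.
* (d) The hypothesis $\gamma(t+\pi)=-\gamma(t)$ cannot be dropped. If one only has $f(t+2\pi)=f(t)+2\pi$ and averages over $[0,2\pi]$, then for each $\alpha\in(0,\pi)$ the inequality $I(\alpha)\ge\sin\alpha$ fails for suitable curves.

These notes do not determine the best exponent $p\in[-1,0]$ valid for all $\alpha$ simultaneously.

## The Liouville equation for $\log[\gamma(t),\gamma(s)]$

**Step 1: behavior of $m$ at the two ends of $(0,\pi)$.** This step supplies the boundary values for the comparison later. From (5), at $\alpha=0$: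
$$y=0,\qquad y_\alpha=[\gamma,\gamma']=1,\qquad y_{\alpha\alpha}=[\gamma,\gamma'']=0,\qquad y_{\alpha\alpha\alpha}=[\gamma,q'\gamma+q\gamma']=q(t).$$
Since $y(t,0)=0$, we can write $y(t,\alpha)/\alpha=\int_0^1y_\alpha(t,\sigma\alpha)\,d\sigma$. So $y/\alpha$ extends to a smooth function on $\mathbb R\times[0,\pi)$, positive for $\alpha>0$ and equal to $1$ at $\alpha=0$, with
$$\frac{y(t,\alpha)}\alpha=1+\frac{q(t)}6\alpha^2+O(\alpha^3).$$
The error is uniform in $t$ by periodicity. Hence $\log(y/\alpha)$ is smooth on $\mathbb R\times[0,\pi)$ and equals $\frac{q(t)}6\alpha^2+O(\alpha^3)$, and being smooth it has $\alpha$-derivative $\frac{q(t)}3\alpha+O(\alpha^2)$. Averaging over $t$, we see that $m$ is smooth on $(0,\pi)$ and, as $\alpha\to0^+$,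
$$m(\alpha)=\log\alpha+\frac{\langle q\rangle}6\alpha^2+O(\alpha^3),\qquad m'(\alpha)=\frac1\alpha+\frac{\langle q\rangle}3\alpha+O(\alpha^2). \tag{6}$$
At the other end we use central symmetry:
$$y(t,\pi-\alpha)=[\gamma(t),-\gamma(t-\alpha)]=[\gamma(t-\alpha),\gamma(t)]=y(t-\alpha,\alpha). \tag{7}$$
Averaging the logarithm of (7) over a period gives
$$m(\pi-\alpha)=m(\alpha). \tag{8}$$

**Step 2: an equation free of $q$.** Here we free the two endpoints and treat $t$ and $s$ as independent. For $t<s<t+\pi$ let $G(t,s)=\log[\gamma(t),\gamma(s)]$. Then $G_s=[\gamma(t),\gamma'(s)]/[\gamma(t),\gamma(s)]$, and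
$$G_{ts}=\frac{[\gamma'(t),\gamma'(s)]\,[\gamma(t),\gamma(s)]-[\gamma'(t),\gamma(s)]\,[\gamma(t),\gamma'(s)]}{[\gamma(t),\gamma(s)]^2}.$$
The numerator is handled by the Plücker identity
$$[a,c][b,d]-[a,d][b,c]=[a,b][c,d].$$
To check it, note that both sides are multilinear in all four vectors and antisymmetric in $a,b$ and in $c,d$ (on the left, swapping $a,b$ or swapping $c,d$ exchanges the two products). So it suffices to take $a=c=e_1$, $b=d=e_2$: the left side is $0-1\cdot(-1)=1$, the right side $1$. With $a=\gamma(t)$, $b=\gamma'(t)$, $c=\gamma(s)$, $d=\gamma'(s)$ the numerator equals $[\gamma(t),\gamma'(t)]\,[\gamma(s),\gamma'(s)]=1$. Hence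
$$G_{ts}=e^{-2G}. \tag{9}$$
This is a Liouville equation. The unit Wronskian condition has been used at both endpoints, and $q$ has disappeared.

**Step 3: averaging.** We go back to a fixed gap $\alpha$. Let $L(t,\alpha)=\log y(t,\alpha)=G(t,t+\alpha)$. By the chain rule, with all derivatives of $G$ at $(t,t+\alpha)$,
$$L_\alpha=G_s,\qquad L_{\alpha\alpha}=G_{ss},\qquad \partial_tL_\alpha=G_{ts}+G_{ss}.$$
Subtracting and using (9),
$$L_{\alpha\alpha}=\partial_tL_\alpha-e^{-2L}. \tag{10}$$
Now average over $t\in[0,\pi]$. Since $L_\alpha$ is $\pi$-periodic in $t$, the term $\partial_tL_\alpha$ averages to $0$. Since $x\mapsto e^{-2x}$ is strictly convex, Jensen gives $\langle e^{-2L}\rangle\ge e^{-2\langle L\rangle}$. So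
$$m''=-\langle e^{-2L}\rangle\ \le\ -e^{-2m}\qquad\text{on }(0,\pi), \tag{11}$$
with equality at a given $\alpha$ if and only if $L(\cdot,\alpha)$ is constant in $t$.

## Comparison with $\log\sin\alpha$

**Step 4: $Y\ge\sin\alpha$.** The model $\log\sin\alpha$ satisfies (11) with equality, and we compare. Let
$$d(\alpha)=m(\alpha)-\log\sin\alpha .$$
Since $(\log\sin\alpha)''=-1/\sin^2\alpha$ and $e^{-2m}=e^{-2d}/\sin^2\alpha$, (11) becomes
$$d''\le\frac{1-e^{-2d}}{\sin^2\alpha}. \tag{12}$$
By (6), $d(\alpha)=\log(\alpha/\sin\alpha)+O(\alpha^2)\to0$ as $\alpha\to0^+$. By (8), $d(\pi-\alpha)=d(\alpha)$, so also $d\to0$ as $\alpha\to\pi^-$. Thus $d$ extends continuously to $[0,\pi]$ with $d(0)=d(\pi)=0$.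

Suppose $d$ were negative somewhere. Then its minimum over $[0,\pi]$ is negative and is attained at some interior $\alpha_1$, where $d''(\alpha_1)\ge0$. But $d(\alpha_1)<0$ makes the right side of (12) negative at $\alpha_1$, a contradiction. So $d\ge0$, that is, $Y(\alpha)\ge\sin\alpha$.

**Step 5: from the geometric to the arithmetic mean.** By Jensen, $I(\alpha)=\langle e^L\rangle\ge e^{\langle L\rangle}=Y(\alpha)\ge\sin\alpha$. This proves the inequalities of Theorem 1.

Central symmetry entered twice: it made $y>0$ for all $\alpha\in(0,\pi)$, so that $L$ exists on the whole interval, and it gave $d(\pi)=0$. For the non-symmetric $f(t)=t+\varepsilon\sin t$ with $\varepsilon>0$ small, $f(t+\pi)-f(t)=\pi-2\varepsilon\sin t$ exceeds $\pi$ where $\sin t<0$. There $y(t,\pi)<0$, so $\log y$ is undefined at such $t$ for $\alpha$ near $\pi$.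

## Equality at one $\alpha$ forces an ellipse

**Step 6: equality at one $\alpha$ spreads to all $\alpha$.** If $I(\alpha_0)=\sin\alpha_0$, then $Y(\alpha_0)=\sin\alpha_0$ by Step 5. So in either case $d(\alpha_0)=0$. Let
$$Z=\{\alpha\in(0,\pi):d(\alpha)=0\}.$$
It is nonempty, and closed in $(0,\pi)$. We show that it is open. Let $\beta\in Z$. Since $d\ge0$, $\beta$ is a minimum, so $d(\beta)=d'(\beta)=0$. Fix $\delta_0>0$ with $[\beta-\delta_0,\beta+\delta_0]\subset(0,\pi)$ and let $C$ be the maximum of $2/\sin^2\alpha$ there. From (12), $1-e^{-2d}\le2d$ and $d\ge0$, we get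
$$d''\le Cd\qquad\text{on }[\beta-\delta_0,\beta+\delta_0].$$
Take $0<\delta\le\delta_0$ with $C\delta^2<2$, and let $D=\max_{|\tau-\beta|\le\delta}d(\tau)\ge0$. For $|\alpha-\beta|\le\delta$ Taylor's formula gives
$$d(\alpha)=\int_\beta^\alpha(\alpha-\tau)\,d''(\tau)\,d\tau .$$
If $\alpha>\beta$, the kernel $\alpha-\tau$ is nonnegative. If $\alpha<\beta$, the integral equals $\int_\alpha^\beta(\tau-\alpha)\,d''(\tau)\,d\tau$, again with nonnegative kernel. In both cases the kernel has total mass $\frac12(\alpha-\beta)^2\le\frac12\delta^2$, and $d''\le CD$. So $d(\alpha)\le\frac{C\delta^2}2D$. Taking the maximum over $\alpha$, $D\le\frac{C\delta^2}2D$ with $\frac{C\delta^2}2<1$, hence $D=0$ and $d=0$ near $\beta$. So $Z$ is open, and by connectedness $Z=(0,\pi)$.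

**Step 7: the curve is an ellipse.** Now $m=\log\sin\alpha$ on $(0,\pi)$, so $m''=-e^{-2m}$, and equality holds in (11) for every $\alpha$. Hence $L(\cdot,\alpha)$ is constant in $t$; its mean is $\log\sin\alpha$, so $y(t,\alpha)=\sin\alpha$ for all $t$ and $\alpha$. Differentiating twice in $\alpha$,
$$-\sin\alpha=y_{\alpha\alpha}=[\gamma(t),\gamma''(t+\alpha)]=q(t+\alpha)\,y(t,\alpha)=q(t+\alpha)\sin\alpha .$$
So $q\equiv-1$, $\gamma''=-\gamma$, and $\gamma(t)=A\cos t+B\sin t$ with $[A,B]=[\gamma,\gamma']=1$. This is the image of the unit circle under the matrix with columns $A,B$: a central ellipse.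

**Step 8: the converse.** Let the trace of $\gamma$ be a central ellipse. It bounds area $\frac12\int_0^{2\pi}[\gamma,\gamma']\,dt=\pi$. A central ellipse is the image of the unit circle under a linear map $M$, and after composing with a reflection of the circle we may take $\det M>0$. Comparing areas, $\det M=1$. So $M^{-1}\gamma$ runs on the unit circle, $M^{-1}\gamma=(\cos g,\sin g)$, and $1=[\gamma,\gamma']=[M^{-1}\gamma,(M^{-1}\gamma)']=g'$. Hence $g=t+t_0$, $\gamma(t)=M(\cos(t+t_0),\sin(t+t_0))$, and $y(t,\alpha)=\sin\alpha$ since $\det M=1$. So $I(\alpha)=Y(\alpha)=\sin\alpha$ for all $\alpha$. This completes the proof of Theorem 1. $\blacksquare$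

## The monotone quantity $(1-Y'^2)/Y^2$

For $Y(\alpha)=\sin(\sqrt k\,\alpha)/\sqrt k$ the quantity $(1-Y'^2)/Y^2$ is the constant $k$. For a general curve (11) makes it monotone, and Theorem 2 follows by integration.

**Step 9: monotonicity.** By (11), $m''<0$, and by (8), $m'(\pi/2)=0$. So $m'>0$ on $(0,\pi/2)$, and $Y$ is strictly increasing on $(0,\pi/2]$. Since $Y'=m'Y$,
$$K(\alpha):=\frac{1-Y'^2}{Y^2}=e^{-2m}-m'^2,\qquad K'=-2m'\,(m''+e^{-2m})\ \ge0\quad\text{on }(0,\pi/2) \tag{13}$$
by (11) and $m'>0$.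

**Step 10: the end values of $K$.** By (6), $e^{-2m}=\alpha^{-2}\big(1-\frac{\langle q\rangle}3\alpha^2+O(\alpha^3)\big)$ and $m'^2=\alpha^{-2}\big(1+\frac{2\langle q\rangle}3\alpha^2+O(\alpha^3)\big)$. So $K(0^+)=-\langle q\rangle$. Since $[\gamma',\gamma'']=q[\gamma',\gamma]=-q$, this is $k_0$. At the other end $m'(\pi/2)=0$, so $K(\pi/2)=Y(\pi/2)^{-2}=\kappa^2$. Hence
$$k_0\le K(\alpha)\le\kappa^2\qquad\text{on }(0,\pi/2]. \tag{14}$$

**Step 11: the lower bound, and $\kappa\le1$.** On $(0,\pi/2)$ we have $\kappa Y<\kappa Y(\pi/2)=1$, and $Y'=\sqrt{1-KY^2}\ge\sqrt{1-\kappa^2Y^2}$ by (14) and $Y'>0$. Therefore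
$$(\arcsin\kappa Y)'=\frac{\kappa Y'}{\sqrt{1-\kappa^2Y^2}}\ge\kappa .$$
Integrating from $0$, where $Y\to0$ by (6), we get $\arcsin(\kappa Y(\alpha))\ge\kappa\alpha$. Letting $\alpha\to\pi/2$ gives $\pi/2\ge\kappa\pi/2$, so $\kappa\le1$. Then $\kappa\alpha\in(0,\pi/2]$, where the sine is increasing, so $\kappa Y(\alpha)\ge\sin\kappa\alpha$, and by continuity this holds at $\alpha=\pi/2$ too. Finally $\sin(\kappa\alpha)/\kappa\ge\sin\alpha$, because $\kappa\mapsto\sin(\kappa\alpha)/\kappa$ is decreasing on $(0,1]$ (as $x\mapsto\sin x/x$ is decreasing on $(0,\pi)$).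

**Step 12: the upper bound.** On $(0,\pi/2)$, (14) gives $0<Y'\le\sqrt{1-k_0Y^2}$. If $k_0>0$, this forces $\sqrt{k_0}\,Y<1$, and $(\arcsin\sqrt{k_0}\,Y)'\le\sqrt{k_0}$, so $\arcsin(\sqrt{k_0}\,Y)\le\sqrt{k_0}\,\alpha$. Since $k_0\le\kappa^2\le1$, the right side is at most $\pi/2$, and taking sines gives $Y\le S_{k_0}$. If $k_0=0$, then $Y'\le1$ and $Y\le\alpha$. If $k_0<0$, put $k=-k_0$; then $Y'\le\sqrt{1+kY^2}$, so $(\operatorname{arcsinh}\sqrt k\,Y)'\le\sqrt k$, and $Y\le\sinh(\sqrt k\,\alpha)/\sqrt k$. At $\alpha=\pi/2$ use continuity.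

**Step 13: equality.** If $k_0=1$, then $1\le\kappa^2\le1$, so $\kappa=1$. If $\kappa=1$, then $Y(\pi/2)=1=\sin(\pi/2)$, and Theorem 1 says that $\gamma$ is a central ellipse.

**Step 14: the meaning of $k_0$ for convex $\gamma$.** Let $\gamma$ bound a convex body $B$. Write $\gamma=(x_1,x_2)$ and let $n=(x_2',-x_1')$, which is $\gamma'$ rotated by $-\pi/2$. Then $n\cdot\gamma=[\gamma,\gamma']=1$ and $n\cdot\gamma'=0$. A supporting line of $B$ at $\gamma(t)$ must be the tangent line, which is $\{z:n(t)\cdot z=1\}$; since $0\in B$, we get $n(t)\cdot z\le1$ on $B$, so $n(t)\in\partial B^\circ$. Conversely, if $x\in\partial B^\circ$, then $x\cdot z$ has maximum $1$ on $B$, attained at some $\gamma(t)$; there $x\cdot\gamma'(t)=0$ and $x\cdot\gamma(t)=1$, so $x=n(t)$. Thus $n$ traces $\partial B^\circ$.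

It does so once, without turning back. First, $s\mapsto n(t)\cdot\gamma(s)$ has its maximum at $s=t$, so $0\ge n(t)\cdot\gamma''(t)=q(t)$, and $[n,n']=[\gamma',\gamma'']=-q\ge0$: the polar angle of $n$ never decreases. Second, $n\cdot\gamma>0$ keeps the angle between $n$ and $\gamma$ below $\pi/2$, so $n$ winds once around $0$, as $\gamma$ does. Hence the area of $B^\circ$ is $\frac12\int_0^{2\pi}[n,n']\,dt=\frac12\int_0^{2\pi}[\gamma',\gamma'']\,dt=\pi k_0$.

Since $B$ has area $\pi$, the inequality $k_0\le1$ says that the product of the areas of $B$ and $B^\circ$ is at most $\pi^2$, which is the planar symmetric Blaschke–Santaló inequality. This completes the proof of Theorem 2. $\blacksquare$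

## Negative exponents, the angle $\pi/2$, and loss of central symmetry

**Step 15: part (a).** For $p\ge0$, $M_p\ge M_0=Y\ge\sin\alpha$. If $M_p(\alpha)=\sin\alpha$, then $Y(\alpha)=\sin\alpha$, and Theorem 1 gives a central ellipse.

**Step 16: part (b).** The curves of the easy case are the counterexamples. Let $\alpha=j\pi/k$ in lowest terms; then $k\ge2$. Let $f(t)=t+\varepsilon\sin2kt$ with $0<2k\varepsilon<1$. We have $f(t+\pi/k)=f(t)+\pi/k$, so $f(t+\alpha)=f(t)+\alpha$ and $y=\sin\alpha/f'(t)$. This is not constant in $t$, whereas for a central ellipse $y=\sin\alpha$ by Step 8. So $\gamma$ is not a central ellipse. If $p<-1$, then $x\mapsto x^{-p}$ is strictly convex on $(0,\infty)$, and $\langle f'\rangle=1$ gives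
$$\langle y^p\rangle=\sin^p\!\alpha\,\langle f'^{-p}\rangle>\sin^p\!\alpha .$$
Raising to the negative power $1/p$ reverses this: $M_p(\alpha)<\sin\alpha$. For $p=-1$, $\langle 1/y\rangle=\langle f'\rangle/\sin\alpha=1/\sin\alpha$, so $M_{-1}(\alpha)=\sin\alpha$.

**Step 17: part (c).** Necessity of $p\ge-1$ is (b) with $\alpha=\pi/2$. For sufficiency, since $M_p$ is nondecreasing in $p$, it is enough to show $M_{-1}(\pi/2)\ge1$, that is, $\langle1/y\rangle\le1$ at $\alpha=\pi/2$. By (7) with $\alpha=\pi/2$, $y(t,\pi/2)=y(t-\pi/2,\pi/2)$, so $y(\cdot,\pi/2)$ has period $\pi/2$, and we need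
$$\int_0^{\pi/2}\frac{dt}{y(t,\pi/2)}\le\frac\pi2. \tag{15}$$

First we normalize. Let $c_0^2=y(0,\pi/2)=[\gamma(0),\gamma(\pi/2)]>0$ with $c_0>0$. The linear map sending $\gamma(0)\mapsto c_0e_1$ and $\gamma(\pi/2)\mapsto c_0e_2$ has determinant $1$. Applying it preserves $y$ and all the hypotheses, so we may assume that $\gamma(0)$ and $\gamma(\pi/2)$ are positive multiples of $e_1,e_2$. Adding a multiple of $2\pi$ to $f$, we get $f(0)=0$, and then $f(\pi/2)=\pi/2$, since $0<f(\pi/2)<\pi$.

For $0<t<\pi/2$ put $u=f(t)$ and $w=f(t+\pi/2)-\pi/2$. Both increase from $0$ to $\pi/2$, the second because $f(\pi)=\pi$. By (2),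
$$y=\frac{\sin(\pi/2+w-u)}{\sqrt{u'w'}}=\frac{\cos(w-u)}{\sqrt{u'w'}} .$$
Let $a=\tan u$ and $b=\tan w$. Then $\sqrt{a'b'}=\sqrt{u'w'}/(\cos u\cos w)$ and $1+ab=\cos(w-u)/(\cos u\cos w)$, so
$$\frac1y=\frac{\sqrt{u'w'}}{\cos(w-u)}=\frac{\sqrt{a'b'}}{1+ab}.$$
Let $c=\sqrt{ab}$. By the inequality of arithmetic and geometric means,
$$c'=\frac{a'b+ab'}{2\sqrt{ab}}\ \ge\ \frac{\sqrt{a'b\cdot ab'}}{\sqrt{ab}}=\sqrt{a'b'} .$$
So $1/y\le c'/(1+c^2)$. As $t$ runs over $(0,\pi/2)$, $c$ runs from $0$ to $\infty$, and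
$$\int_0^{\pi/2}\frac{dt}y\le\int_0^\infty\frac{dc}{1+c^2}=\frac\pi2 .$$
This is (15). For a general angle the same substitution, with $w=f(t+\alpha)-\alpha$, has $\sin(\alpha+w-u)=\cos u\cos w\,\big(\sin\alpha\,(1+ab)+\cos\alpha\,(b-a)\big)$ in place of $\cos(w-u)$. The term with $b-a$ means that the denominator is no longer a function of $ab$ alone, so this bound by an exact derivative is particular to $\alpha=\pi/2$.

**Step 18: part (d).** Now only $f(t+2\pi)=f(t)+2\pi$ is assumed. Fix $\alpha\in(0,\pi)$, let $f(t)=t+\varepsilon\sin t$, and let $\langle\cdot\rangle$ be the average over $[0,2\pi]$. We computed the geometric mean after (4); here we need the arithmetic mean. Write $g_1=\cos t$, $g_2=\cos(t+\alpha)$, $a=\sin(t+\alpha)-\sin t$. By (2),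
$$y=\sin(\alpha+\varepsilon a)\,(1+\varepsilon g_1)^{-1/2}(1+\varepsilon g_2)^{-1/2}.$$
The expansions are
$$\sin(\alpha+\varepsilon a)=\sin\alpha+\varepsilon a\cos\alpha-\tfrac12\varepsilon^2a^2\sin\alpha+O(\varepsilon^3),$$
$$(1+\varepsilon g_1)^{-1/2}(1+\varepsilon g_2)^{-1/2}=1-\tfrac12\varepsilon(g_1+g_2)+\varepsilon^2\big(\tfrac38(g_1^2+g_2^2)+\tfrac14g_1g_2\big)+O(\varepsilon^3).$$
The first-order term of the product, $a\cos\alpha-\frac12(g_1+g_2)\sin\alpha$, averages to $0$. The $\varepsilon^2$ term averages to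
$$-\tfrac12\sin\alpha\,\langle a^2\rangle-\tfrac12\cos\alpha\,\langle a(g_1+g_2)\rangle+\sin\alpha\big(\tfrac38\langle g_1^2+g_2^2\rangle+\tfrac14\langle g_1g_2\rangle\big).$$
The averages are $\langle a^2\rangle=\frac12+\frac12-\cos\alpha=1-\cos\alpha$; $\langle a(g_1+g_2)\rangle=\langle\sin(t+\alpha)\cos t\rangle-\langle\sin t\cos(t+\alpha)\rangle=\frac12\sin\alpha+\frac12\sin\alpha=\sin\alpha$, the other two products averaging to $0$; $\langle g_i^2\rangle=\frac12$; and $\langle g_1g_2\rangle=\frac12\cos\alpha$. So the $\varepsilon^2$ coefficient is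
$$\sin\alpha\Big(-\tfrac12+\tfrac12\cos\alpha-\tfrac12\cos\alpha+\tfrac38+\tfrac18\cos\alpha\Big)=-\tfrac18\sin\alpha\,(1-\cos\alpha)<0 .$$
Hence the average of $y$ is less than $\sin\alpha$ for all small $\varepsilon\ne0$. This completes the proof of Theorem 3. $\blacksquare$
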